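\title{A nilpotent group of class two that is not\\ the circle group of a brace}

\begin{abstract}
We show that not every infinite nilpotent group of class $2$ is the circle group of a brace. The counterexamples are countable torsion-free subgroups of the rational Heisenberg group, of Hirsch length $3$, and they fall into $2^{\aleph_0}$ isomorphism classes. A group of class $2$ is a circle group as soon as its commutator form can be written as $f(x,y)f(y,x)^{-1}$ with $f$ bilinear; this covers, among others, all finitely generated groups of class $2$. For the converse we prove that a torsion-free nilpotent circle group of finite Hirsch length acts nilpotently on the additive group of the brace, which is torsion-free. For suitable groups of Hirsch length $3$ this forces such an $f$ to exist, and an arithmetic construction gives groups of this kind for which it does not.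
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{(right) skew brace} is a set $G$ with two group operations $\cdot$ and $\circ$ such that
\[
(x\cdot y)\circ z=(x\circ z)\cdot z^{-1}\cdot(y\circ z)\qquad\text{for all }x,y,z\in G,
\]
where $z^{-1}$ is the inverse of $z$ in $(G,\cdot)$. The group $(G,\cdot)$ is the \emph{additive group} and $(G,\circ)$ is the \emph{circle group}. A \emph{brace} is a skew brace whose additive group is abelian; we then write $+$ for $\cdot$, and the law reads
\begin{equation}\label{eq:brace}
(x+y)\circ z=x\circ z-z+y\circ z .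
\end{equation}
A group $N$ is \emph{the circle group of a brace} if $N\cong(G,\circ)$ for some brace $(G,+,\circ)$. We answer the following question, which comes from Caranti's paper \cite{Caranti}.

\begin{quote}
\emph{Is every infinite nilpotent group of class $2$ the circle group of a brace?}
\end{quote}

Class $2$ means that $N$ is not abelian and $N'\le Z(N)$. Every group is the circle group of a skew brace (let $\cdot$ be $\circ$), so the content of the question lies in the commutativity of the additive group. The law \eqref{eq:brace} says that for each $z$ the map $x\mapsto x\circ z-z$ is additive. The question therefore asks whether the set $N$ can be made into an abelian group in which every right multiplication of $N$ is an affine map. Nothing else is prescribed about this abelian group, and a negative answer has to exclude all of them.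

An abelian group is the circle group of the brace with $x\circ y=x+y$. The first non-abelian case to try is the Heisenberg group $\mathrm{Heis}(\mathbb Q)$, which is $\mathbb Q^3$ with the product
\[
(x,y,z)(x',y',z')=(x+x',\;y+y',\;z+z'+xy').
\]
Coordinatewise addition works, both for $\mathrm{Heis}(\mathbb Q)$ and for the subgroup $\mathrm{Heis}(\mathbb Z)$ of integer triples, because $(x,y,z)(x',y',z')-(x',y',z')=(x,y,z+xy')$ is additive in $(x,y,z)$.

To see what this example uses, let $N$ have class $2$ and put $[x,y]=x^{-1}y^{-1}xy$, so that $xy=yx[x,y]$. Since commutators are central, $[x,y]$ is multiplicative in each variable. Hence it induces on the abelian group $Q=N/Z(N)$ an alternating bilinear map $\omega\colon Q\times Q\to Z(N)$, the \emph{commutator form} of $N$. A \emph{splitting} of $\omega$ is a bilinear map $f\colon Q\times Q\to Z(N)$ with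
\begin{equation}\label{eq:split}
\omega(x,y)=f(x,y)\,f(y,x)^{-1}\qquad\text{for all }x,y .
\end{equation}
We use the same word for any alternating bilinear map $\omega\colon Q\times Q\to C$ of abelian groups, and when $C$ is written additively the condition is $\omega(v,w)=f(v,w)-f(w,v)$. In the Heisenberg group the two products of a pair of elements differ only in the last coordinate, and
\begin{equation}\label{eq:heiscomm}
[(x,y,z),(x',y',z')]=(0,0,\,xy'-x'y).
\end{equation}
So $\omega$ is the determinant $\det(v,w)=xy'-x'y$ of $v=(x,y)$ and $w=(x',y')$. It has the splitting $xy'$, which depends on the choice of a basis, and over $\mathbb Q$ also the splitting $\frac12\det$, which depends on division by $2$. Every splitting produces a brace (Theorem~\ref{thm:criterion}(a)); the splitting $xy'$ produces coordinatewise addition. A basis is available whenever $N/Z(N)$ is finitely generated, so all finite and all finitely generated groups of class $2$ are circle groups, and one would guess that the answer to the question is yes. It is no. In our examples division by $2$ is impossible, and infinitely many odd primes together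 destroy every substitute for a basis.

For a prime $p$ let $\mathbb Z_{(p)}$ be the ring of rationals with denominator prime to $p$. Let $P$ be an infinite set of odd primes. For $p\in P$ put
\[
a_p=\lfloor p^{1/3}\rfloor,\qquad u_p=\tfrac1p(1,a_p)\in\mathbb Q^2,
\]
and define
\[
Q_P=\mathbb Z^2+\sum_{p\in P}\mathbb Z u_p\subset\mathbb Q^2,\qquad L_P=\mathbb Z+\sum_{p\in P}\mathbb Z\,\tfrac1p\subset\mathbb Q,
\]
\begin{equation}\label{eq:NP}
N_P=\{(x,y,z)\in\mathrm{Heis}(\mathbb Q):\ (x,y)\in Q_P,\ z\in\mathbb Z_{(2)},\ 2z-xy\in L_P\}.
\end{equation}

\begin{theorem}\label{thm:main}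
For every infinite set $P$ of odd primes, $N_P$ is a torsion-free nilpotent group of class $2$ and is not the circle group of a brace.
\end{theorem}

The group $N_P$ is countably infinite, so the question has a negative answer. The proof rests on the following criterion. The \emph{rank} of an abelian group $B$ is $\dim_{\mathbb Q}(B\otimes\mathbb Q)$.

\begin{theorem}\label{thm:criterion}
Let $N$ be a group of class $2$, with $Q=N/Z(N)$ and commutator form $\omega$.
\begin{enumerate}
\item[(a)] If $\omega$ has a splitting, then $N$ is the circle group of a brace.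
\item[(b)] Suppose that $Z(N)$ is torsion-free of rank $1$, that $Q$ is torsion-free of rank $2$, and that $\operatorname{Hom}(Q,H)=0$ for every subgroup $H\le Q$ of rank $1$. If $N$ is the circle group of a brace, then $\omega$ has a splitting.
\end{enumerate}
\end{theorem}

Part (b) needs control over an unknown additive group, and this control is available in every class. A nilpotent group has \emph{finite Hirsch length} if the factors of some finite central series have finite rank; the sum of these ranks is the \emph{Hirsch length} $h(N)$. In a brace, the circle group $N$ acts on the additive group $A$ by $a\cdot x=a\circ x-x$ (Lemma~\ref{lem:cocycle}), so $A$ is a right module over the group ring $\mathbb ZN$. The \emph{augmentation ideal} $I$ of $\mathbb ZN$ is the additive span of the elements $x-1$, $x\in N$.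

\begin{theorem}\label{thm:nilpotent}
Let $N$ be a torsion-free nilpotent group of finite Hirsch length, of any class, which is the circle group of a brace with additive group $A$. Then $A$ is torsion-free of rank $h(N)$, and the action of $N$ on $A$ is nilpotent: $AI^m=0$ for some $m$.
\end{theorem}

The last theorem shows how close the groups $N_P$ come to being circle groups.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(i)] A group $N$ of class $2$ is the circle group of a brace if $N/Z(N)$ is a direct sum of cyclic groups (in particular if $N$ is finitely generated), or if $N/Z(N)$ is torsion, or if $N'$ lies in a subgroup $C\le Z(N)$ on which squaring is bijective. In particular every finitely generated group of class $2$, hence every non-abelian finitely generated subgroup of $N_P$, is such a circle group.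
\item[(ii)] The groups $N_P$ give $2^{\aleph_0}$ isomorphism classes of counterexamples. Their Hirsch length, $3$, is the least possible for torsion-free groups of class $2$.
\item[(iii)] $N_P$ has a subgroup of index $2$, and is contained as a subgroup of index $2$ in a group of class $2$, both of which are circle groups of braces.
\end{enumerate}
\end{theorem}

Section~\ref{sec:positive} builds braces from splittings. Section~\ref{sec:NP} explains the choice of $Q_P$, $L_P$ and $N_P$ and shows that the commutator form of $N_P$ does not split. Section~\ref{sec:action} proves Theorem~\ref{thm:nilpotent}, and Section~\ref{sec:converse} deduces Theorems~\ref{thm:criterion}(b) and~\ref{thm:main}. Section~\ref{sec:more} proves parts (ii) and (iii) of Theorem~\ref{thm:more}.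

\section{Braces from splittings}\label{sec:positive}

The product of $N$ fails to be commutative by the factor $\omega(x,y)$. A splitting shares this factor between $xy$ and $yx$, and correcting each product by its share gives a commutative operation.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}(a)]
Regard the splitting $f$ as a map $N\times N\to Z(N)$ that is multiplicative in each variable and equals $1$ when either argument is central. Let $\circ$ be the product of $N$, written by juxtaposition, and define
\[
x\oplus y=xy\,f(x,y)^{-1}.
\]
Values of $f$ are central, so they can be moved freely and are ignored inside $f$. Both $(x\oplus y)\oplus w$ and $x\oplus(y\oplus w)$ equal $xyw\,[f(x,y)f(x,w)f(y,w)]^{-1}$. By \eqref{eq:split},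
\[
x\oplus y=yx\,[x,y]\,f(x,y)^{-1}=yx\,f(y,x)^{-1}=y\oplus x .
\]
The element $1$ is neutral, and $x\oplus x^{-1}f(x,x)^{-1}=f(x,x)^{-1}f(x,x^{-1})^{-1}=1$. So $(N,\oplus)$ is an abelian group; write $\ominus$ for its subtraction.

For the brace law we must show that $\rho_w(x)=xw\ominus w$ is additive in $x$. We have $xf(x,w)\oplus w=xf(x,w)\,w\,f(x,w)^{-1}=xw$, so $\rho_w(x)=xf(x,w)$. Therefore
\[
\rho_w(x\oplus y)=xy\,f(x,y)^{-1}f(x,w)f(y,w)=xf(x,w)\oplus yf(y,w)=\rho_w(x)\oplus\rho_w(y).
\]
Thus $(N,\oplus,\circ)$ is a brace with circle group $N$.
\end{proof}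

\begin{remark}\label{rem:shape}
In this brace $x\oplus c=xc$ for central $c$, so $\rho_w(x)\ominus x=f(x,w)$. The splitting is thus the difference between the action of $w$ and the identity. Its values are central and are fixed by the action, so $AI\subseteq Z(N)$ and $AI^2=0$. The proof of Theorem~\ref{thm:criterion}(b) shows that under its hypotheses every brace with circle group $N$ has these two properties, and then reads $f$ off the action.
\end{remark}

Part (i) of Theorem~\ref{thm:more} is now a statement about alternating forms. We recall two facts on abelian groups; see \cite{Fuchs}. A subgroup $B\le Q$ is \emph{pure} if $B\cap nQ=nB$ for all $n\ge1$, and then $B\otimes X\to Q\otimes X$ is injective for every abelian group $X$. By Kulikov's theorem, every abelian $p$-group $G$ has a \emph{basic subgroup}: a pure subgroup $B$ that is a direct sum of cyclic groups, with $G/B$ divisible.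

\begin{lemma}\label{lem:splits}
Let $\omega\colon Q\times Q\to C$ be an alternating bilinear map of abelian groups. Then $\omega$ has a splitting in each of the following cases:
\begin{enumerate}
\item[(a)] $Q$ is a direct sum of cyclic groups;
\item[(b)] $Q$ is torsion;
\item[(c)] the values of $\omega$ lie in a subgroup $C_0\le C$ on which $c\mapsto 2c$ is bijective.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $Q=\bigoplus_i\langle x_i\rangle$, order the index set totally, and let $n_i$ be the order of $x_i$, with $n_i=0$ if it is infinite. A bilinear map $f$ on $Q$ may take arbitrary values $f(x_i,x_j)=c_{ij}$ subject to $n_ic_{ij}=n_jc_{ij}=0$. The values $\omega(x_i,x_j)$ satisfy this condition, so we may put $f(x_i,x_j)=\omega(x_i,x_j)$ for $i<j$ and $f(x_i,x_j)=0$ for $i\ge j$. Then $f(x_i,x_j)-f(x_j,x_i)$ equals $\omega(x_i,x_j)$ for $i<j$, equals $-\omega(x_j,x_i)=\omega(x_i,x_j)$ for $i>j$, and equals $0=\omega(x_i,x_i)$ for $i=j$. Two bilinear maps that agree on generators are equal.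

(b) A torsion group need not be a direct sum of cyclic groups, but its bilinear maps are the same as those of a subgroup that is. Write $Q=\bigoplus_pQ_p$, choose basic subgroups $B_p\le Q_p$, and put $B=\bigoplus_pB_p$. Then $B$ is pure in $Q$, it is a direct sum of cyclic groups, and $Q/B$ is divisible. By purity the maps $B\otimes B\to B\otimes Q\to Q\otimes Q$ are injective. Their cokernels are $B\otimes(Q/B)$ and $(Q/B)\otimes Q$. Both vanish: if $nt=0$ and $d=nd'$, then $t\otimes d=nt\otimes d'=0$, and $B$ and $Q$ are torsion. So $B\otimes B\to Q\otimes Q$ is an isomorphism, and the splitting of $\omega|_{B\times B}$ given by (a) extends to a bilinear map $f$ on $Q$. The bilinear maps $\omega(v,w)$ and $f(v,w)-f(w,v)$ agree on $B\times B$, hence define the same homomorphism on $Q\otimes Q$.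

(c) Doubling is an automorphism of $C_0$; let $f$ be $\omega$ followed by its inverse. Then $f$ is bilinear and alternating, so $f(v,w)-f(w,v)=2f(v,w)=\omega(v,w)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(i)]
Apply Lemma~\ref{lem:splits} to the commutator form, whose values lie in $N'$, and then Theorem~\ref{thm:criterion}(a). If $N$ is finitely generated, then $N/Z(N)$ is a finitely generated abelian group, hence a direct sum of cyclic groups. A non-abelian subgroup of $N_P$ has class $2$, because commutators are central in $\mathrm{Heis}(\mathbb Q)$ by \eqref{eq:heiscomm}.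
\end{proof}

\section{A determinant that does not split}\label{sec:NP}

\subsection*{The obstruction}
We look for groups $\mathbb Z^2\le Q\le\mathbb Q^2$ and $\mathbb Z\le L\le\mathbb Q$ such that $\det$ maps $Q\times Q$ into $L$ but has no splitting $f\colon Q\times Q\to L$. Since $Q\otimes\mathbb Q=\mathbb Q^2$, a bilinear $f$ extends to a $\mathbb Q$-bilinear form on $\mathbb Q^2$, with matrix entries $f_{ij}=f(e_i,e_j)\in L$, where $e_1,e_2$ is the standard basis. Consider the polynomial
\begin{equation}\label{eq:quad}
g_f(t)=f\big((1,t),(1,t)\big)=f_{11}+(f_{12}+f_{21})\,t+f_{22}\,t^2 .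
\end{equation}
If $f$ splits $\det$, then $f_{12}-f_{21}=1$, so the middle coefficient is $2f_{12}-1$. If $\frac12\notin L$, it follows that $g_f\ne0$. The plan is to enlarge $\mathbb Z^2$ to a group $Q$ that forces $g_f=0$.

Adjoin a vector $u=\frac1p(1,a)$ to $\mathbb Z^2$. Since $\det(u,e_2)=\frac1p$, the group $L$ must contain $\frac1p$. It need not contain $\frac1{p^2}$, because $\det(u,u)=0$. On the other hand $f(u,u)=g_f(a)/p^2$ must lie in $L$, and this forces $g_f(a)\equiv0$ modulo $p$. An alternating form tolerates a denominator that a general bilinear form does not. One such congruence, or finitely many, can always be met.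

\begin{example}\label{ex:finite}
Define $Q_P$ and $L_P$ as in the introduction, but for any set $P$ of odd primes and any integers $a_p$. Suppose that there is an integer $a$ with $a\equiv a_p\pmod p$ for all $p\in P$. Every $(x,y)\in Q_P$ has $x\in L_P$ and $y-ax\in\mathbb Z$, as this holds for $e_1$, $e_2$ and each $u_p$. Hence
\[
f\big((x,y),(x',y')\big)=x\,(y'-ax')
\]
maps $Q_P\times Q_P$ into $L_P$. It splits $\det$, since the term $axx'$ is symmetric, and $g_f(t)=t-a$. If $P$ is finite, the Chinese remainder theorem provides $a$. With $a_p=\lfloor p^{1/3}\rfloor$ and $P=\{11\}$ we may take $a=a_{11}=2$. For $P=\{11,29\}$ we need $a\equiv2\pmod{11}$ and $a\equiv3\pmod{29}$, that is, $a\equiv90\pmod{319}$. The splitting survives, but its coefficients had to change.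
\end{example}

So $P$ must be infinite, and the $a_p$ must not be roots modulo $p$ of one fixed polynomial of degree at most $2$. A sequence that tends to infinity while its square stays small compared with $p$ has this property. From now on $P$ is an infinite set of odd primes, $a_p=\lfloor p^{1/3}\rfloor$, $Q=Q_P$ and $L=L_P$.

\begin{lemma}\label{lem:poly}
If $0\ne g\in\mathbb Z[t]$ has degree at most $2$, then $p\nmid g(a_p)$ for all but finitely many $p\in P$.
\end{lemma}

\begin{proof}
As $p\to\infty$ in $P$ we have $a_p\to\infty$, so $g(a_p)\ne0$ for large $p$. If $c$ is the sum of the absolute values of the coefficients of $g$, then $|g(a_p)|\le c\,p^{2/3}<p$ for large $p$.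
\end{proof}

The group $L$ consists of the rationals whose denominator is a squarefree product of primes of $P$. Indeed elements of $L$ have such denominators, and for $D=p_1\cdots p_k$ with distinct $p_i\in P$ the integers $D/p_i$ have no common divisor, so $\frac1D$ is an integral combination of the $\frac1{p_i}$. All denominators are odd, so $L\subset\mathbb Z_{(2)}$ and $Q\subset L^2\subset\mathbb Z_{(2)}^2$. Moreover
\begin{equation}\label{eq:2L}
L\cap2\mathbb Z_{(2)}=2L\qquad\text{and}\qquad[L:2L]=2 ,
\end{equation}
since both $L\cap 2\mathbb Z_{(2)}$ and $2L$ consist of the elements of $L$ with even numerator; this set is the kernel of the surjection $L\to\mathbb Z_{(2)}/2\mathbb Z_{(2)}=\mathbb F_2$.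

\begin{lemma}\label{lem:Q}
\begin{enumerate}
\item[(a)] $\det(Q,Q)\subseteq L$.
\item[(b)] There is no bilinear $f\colon Q\times Q\to L$ with $f(v,w)-f(w,v)=\det(v,w)$.
\item[(c)] $\operatorname{Hom}(Q,\mathbb Z)=0$.
\item[(d)] Every subgroup of $Q$ of rank $1$ is infinite cyclic.
\end{enumerate}
\end{lemma}

Parts (c) and (d) together give the hypothesis on $Q$ in Theorem~\ref{thm:criterion}(b). Part (c) excludes maps such as $(x,y)\mapsto y-ax$ in Example~\ref{ex:finite}.

\begin{proof}
(a) On generators, $\det(e_1,e_2)=1$, $\det(e_1,u_p)=a_p/p$, $\det(u_p,e_2)=1/p$, and $\det(u_p,u_q)=(a_q-a_p)/(pq)$, which is $0$ for $p=q$ and has squarefree denominator for $p\ne q$.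

(b) Suppose that $f$ exists, and let $g_f$ be as in \eqref{eq:quad}. For $p\in P$ we have $g_f(a_p)=p^2f(u_p,u_p)\in p^2L$. Elements of $L$ have $p$-adic valuation at least $-1$, so $g_f(a_p)$ has valuation at least $1$. Choose an integer $D\ge1$ with $Dg_f\in\mathbb Z[t]$. Then $p\mid Dg_f(a_p)$ for every $p\in P$, and Lemma~\ref{lem:poly} gives $g_f=0$. Hence $f_{12}+f_{21}=0$, while $f_{12}-f_{21}=\det(e_1,e_2)=1$. So $f(e_1,e_2)=\frac12\notin L$, a contradiction.

(c) A homomorphism $Q\to\mathbb Z$ has the form $(x,y)\mapsto rx+sy$, where $r,s\in\mathbb Z$ are its values at $e_1,e_2$. Its value at $u_p$ is an integer, so $p\mid r+sa_p$ for all $p\in P$. By Lemma~\ref{lem:poly}, $r=s=0$.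

(d) A subgroup of rank $1$ lies in $Q\cap\mathbb Q(r,s)$ for some coprime integers $r,s$. Let $P_0$ be the set of $p\in P$ with $p\mid s-ra_p$; it is finite by Lemma~\ref{lem:poly}. Take $q\in Q\cap\mathbb Q(r,s)$ and a prime $p$ with $q\notin\mathbb Z_{(p)}^2$. Then $p\in P$, and we claim that $p\in P_0$. All generators of $Q$ other than $u_p$ lie in $\mathbb Z_{(p)}^2$, so $q\equiv cu_p$ modulo $\mathbb Z_{(p)}^2$ for an integer $c$, and $p\nmid c$. Hence $pq\equiv c(1,a_p)$ modulo $p\mathbb Z_{(p)}^2$. Write $pq=\mu(r,s)$ with $\mu\in\mathbb Q$. As $r,s$ are coprime, $\mu$ is an integral combination of the coordinates of $pq$, so $\mu\in\mathbb Z_{(p)}$. From $\mu r\equiv c\not\equiv0$ we see that $\mu$ is a unit of $\mathbb Z_{(p)}$, and $\mu(s-ra_p)\equiv ca_p-ca_p=0$ modulo $p$. This proves the claim. The coordinates of $q$ have squarefree denominators, so $Dq\in\mathbb Z^2\cap\mathbb Q(r,s)=\mathbb Z(r,s)$ for $D=\prod_{p\in P_0}p$. Thus $Q\cap\mathbb Q(r,s)$ lies in the infinite cyclic group $\frac1D\mathbb Z(r,s)$.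
\end{proof}

\subsection*{The group}
We now need a group with central quotient $Q$, center $L$ and commutator form $\det$. The set of $(x,y,z)$ with $(x,y)\in Q$ and $z\in L$ is not closed under the Heisenberg product: the square of $(\frac1p,\frac{a_p}p,0)$ has last coordinate $a_p/p^2\notin L$, since $1\le a_p<p$. The remedy is to use both splittings of the introduction, each where it is available. The identity
\begin{equation}\label{eq:closure}
2(z+z'+xy')-(x+x')(y+y')=(2z-xy)+(2z'-x'y')+(xy'-x'y)
\end{equation}
says that in the coordinate $z-\frac12xy$ the correction term of the product is $\frac12\det$. This suits the odd primes and suggests the set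
\[
\widetilde N_P=\{(x,y,z)\in\mathrm{Heis}(\mathbb Q):\ (x,y)\in Q,\ 2z-xy\in L\}.
\]
Its center will be $\frac12L$, which is too large, since $\frac12\det$ takes values there. At the prime $2$ the group $Q$ has no denominators and the coordinate $z$ itself is suitable: the triples with entries in the ring $\mathbb Z_{(2)}$ form a subgroup $\mathrm{Heis}(\mathbb Z_{(2)})$, and by \eqref{eq:NP}, $N_P=\widetilde N_P\cap\mathrm{Heis}(\mathbb Z_{(2)})$. We identify a subgroup $C\le\mathbb Q$ with $\{(0,0,z):z\in C\}$.

\begin{proposition}\label{prop:NP}
The sets $N_P\subseteq\widetilde N_P$ are subgroups of $\mathrm{Heis}(\mathbb Q)$ of class $2$, and $[\widetilde N_P:N_P]=2$. Their centers are $L$ and $\frac12L$, both central quotients are $Q$, and both commutator forms are $\det$. Moreover $N_P'=L$, and $N_P$ is torsion-free of Hirsch length $3$.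
\end{proposition}

\begin{proof}
By \eqref{eq:closure} and Lemma~\ref{lem:Q}(a), $\widetilde N_P$ is closed under products. The inverse of $(x,y,z)$ is $(-x,-y,xy-z)$, and $2(xy-z)-xy=-(2z-xy)$. So $\widetilde N_P$ is a subgroup, and so is its intersection $N_P$ with $\mathrm{Heis}(\mathbb Z_{(2)})$.

The homomorphism $(x,y,z)\mapsto(x,y)$ maps $N_P$, and hence $\widetilde N_P$, onto $Q$: given $(x,y)\in Q$, we have $xy\in\mathbb Z_{(2)}$, so $xy+l\in2\mathbb Z_{(2)}$ for some $l\in\{0,1\}$, and $z=(xy+l)/2$ gives an element of $N_P$. The kernel on $\widetilde N_P$ is $\{z:2z\in L\}=\frac12L$, and the kernel on $N_P$ is $\frac12L\cap\mathbb Z_{(2)}=L$ by \eqref{eq:2L}. Hence $\widetilde N_P=N_P\cdot\frac12L$, and the index is $[\frac12L:L]=[L:2L]=2$.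

By \eqref{eq:heiscomm}, an element over $v\in Q$ is central if and only if $\det(v,Q)=0$, which means $v=0$ because $Q$ spans $\mathbb Q^2$. So the kernels are the centers and the commutator forms are $\det$. The group $N_P'$ lies in $L$ and contains $1=\det(e_1,e_2)$ and each $\frac1p=\det(u_p,e_2)$, so $N_P'=L$. Finally $L$ and $Q$ are torsion-free of ranks $1$ and $2$.
\end{proof}

\section{The action of a nilpotent circle group}\label{sec:action}

It remains to exclude braces on $N_P$ that do not come from a splitting. We first translate braces into modules.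

\subsection*{Cocycles}
Let $N$ be a group, written by juxtaposition, and $E$ a right $N$-module. A \emph{cocycle} is a map $\delta\colon N\to E$ with
\begin{equation}\label{eq:cocycle}
\delta(xy)=\delta(x)y+\delta(y)\qquad(x,y\in N).
\end{equation}
Then $\delta(1)=0$ and $\delta(x^{-1})=-\delta(x)x^{-1}$. Consequently $\delta^{-1}(B)$ is a subgroup of $N$ for every submodule $B\le E$.

\begin{lemma}\label{lem:cocycle}
Let $(G,+,\circ)$ be a brace, $A=(G,+)$ and $N=(G,\circ)$. Then $a\cdot x=a\circ x-x$ makes $A$ a right $N$-module, and the identity map $\pi\colon N\to A$ is a bijective cocycle.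
\end{lemma}

\begin{proof}
By \eqref{eq:brace}, $a\cdot x$ is additive in $a$. In particular $0\cdot x=0$, that is, $0\circ x=x$, so $0$ is the identity of $N$ and $a\cdot0=a$. By additivity,
\[
(a\cdot x)\cdot y=(a\circ x)\cdot y-x\cdot y=(a\circ x\circ y-y)-(x\circ y-y)=a\cdot(x\circ y).
\]
The cocycle identity is $x\circ y=x\cdot y+y$.
\end{proof}

We use two properties of the Hirsch length of a nilpotent group $N$ with $h(N)<\infty$. First, every finite series $1=N_0\lhd N_1\lhd\dots\lhd N_s=N$ with abelian factors has rank sum $h(N)$: rank is additive on extensions of abelian groups, so refining a series does not change the sum, and any two series have refinements with the same factors (Schreier's theorem). Second, intersecting a central series with a subgroup, or projecting it to a quotient, does not increase the ranks of the factors. So every section of $N$ (quotient of a subgroup) has finite Hirsch length, and every abelian section has rank at most $h(N)$. We also use the identity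
\begin{equation}\label{eq:aug}
xy-1=(x-1)+(y-1)+(x-1)(y-1)\qquad\text{in }\mathbb ZN .
\end{equation}

The following examples show which hypotheses of Theorem~\ref{thm:nilpotent} carry weight, and the first one shows what its proof has to detect.

\begin{example}\label{ex:hyp}
(a) Let $J$ be an ideal of a commutative ring such that $1+J$ is a group under multiplication, and put $x\circ y=x+y+xy$. Then $x\mapsto1+x$ identifies $(J,\circ)$ with $N=1+J$, and $x\circ z-z=x(1+z)$ is additive in $x$. So $J$ is a brace, and $N$ acts on $A=J$ by multiplication. For $J=t\mathbb F_p[[t]]$ the group $N$ is torsion-free, because $(1+u)^p=1+u^p$ and, for $p\nmid n$, the lowest term of $(1+u)^n-1$ is $n$ times that of $u$; yet $pA=0$ and $0\ne t^{m+1}\in AI^m$. For $J=4\mathbb Z_{(2)}$ the group $N\le\mathbb Q^*$ is torsion-free, because $-1\notin N$; here $A$ has rank $1$ and $0\ne4^{m+1}\in AI^m$. Both groups $N$ are abelian of infinite rank: the first contains $\phi/\phi(0)$ for every monic irreducible polynomial $\phi\ne t$, the second contains the square of every odd prime. So finite Hirsch length cannot be omitted.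

(b) On $A=\mathbb Z^2$ put $(a,b)\circ(c,d)=((-1)^da+c,\,b+d)$. This is a brace whose circle group is a torsion-free semidirect product $\mathbb Z\rtimes\mathbb Z$ in which $(0,1)$ inverts $(1,0)$, and $AI^m=2^m\mathbb Z\times0\ne0$. So nilpotence of $N$ cannot be omitted.
\end{example}

\subsection*{Central elements act unipotently}
The difficulty is that we know nothing about $A$, not even that it has finite rank; it is tied to $N$ only through the surjection $\pi$. A central element $z$ makes this tie usable. Comparing $\pi(xz)$ with $\pi(zx)$ describes the whole image of $z-1$ by a single $N$-orbit. If $z-1$ is not nilpotent, this orbit behaves like the group $1+J$ of Example~\ref{ex:hyp}(a), and such a group has infinite rank. We assume only surjectivity of the cocycle, because injectivity is lost in the induction of Lemma~\ref{lem:C}.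

\begin{lemma}\label{lem:A}
Let $N$ be a nilpotent group of finite Hirsch length, $E$ a right $N$-module, $\delta\colon N\to E$ a surjective cocycle, and $z\in Z(N)$. Then $E(z-1)^n=0$ for some $n$.
\end{lemma}

\begin{proof}
Let $R=\mathbb ZN$, $\zeta=z-1$, which is central in $R$, and $c=\delta(z)$. From $\delta(xz)=\delta(x)z+c$ and $\delta(zx)=cx+\delta(x)$ we get
\begin{equation}\label{eq:compare}
\delta(x)(z-1)=\delta(z)(x-1)\qquad(x\in N).
\end{equation}
Since $\delta$ is onto, $E\zeta=\{c(x-1):x\in N\}$. The left side is an additive group, and $cI$ is the additive span of the right side, so $cI=\{c(x-1):x\in N\}$. In other words,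
\begin{equation}\label{eq:star}
\text{for each }r\in I\text{ there is }x\in N\text{ with }c(1+r)=cx .
\end{equation}
If $c\zeta^n=0$ for some $n$, then $E\zeta^{n+1}=\{c\zeta^n(x-1):x\in N\}=0$, and we are done. So assume that $c\zeta^n\ne0$ for all $n$.

To see where the contradiction comes from, suppose for a moment that $E$ is a subgroup of $\mathbb Q$. Then each $x\in N$ acts as multiplication by some $\chi(x)\in\mathbb Q^*$, and $\zeta$ acts as a fraction $b/d\ne0$. Taking $r=nd\zeta$ in \eqref{eq:star} shows that $\chi(N)$ contains $1+nb$ for every integer $n$, which is too much for a group of finite rank. In general we must manufacture a field in which $\zeta$ is a nonzero element and a character with values in it.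

\emph{The field.} Let $C=cR$. As $\zeta$ is central, we can form the ring of fractions $R[\zeta^{-1}]$ and the module of fractions $C[\zeta^{-1}]$, in which $a/1=0$ if and only if $a\zeta^n=0$ for some $n$. By assumption $c/1\ne0$, and $c/1$ generates $C[\zeta^{-1}]$ over $R[\zeta^{-1}]$. By Zorn's lemma there is a submodule maximal among those not containing $c/1$. The quotient $V$ is a simple $R[\zeta^{-1}]$-module, generated by the image $\bar c\ne0$ of $c$. By Schur's lemma, $\Delta=\operatorname{End}_{R[\zeta^{-1}]}(V)$ is a division ring; we write its elements on the right of $V$. Central elements of $R$ act on $V$ as elements of $\Delta$. The image of $\mathbb Z[z,z^{-1}]$ is a commutative subring of $\Delta$, hence a domain, and its field of fractions $k$ lies in $\Delta$. The image $\bar\zeta\in k$ of $\zeta$ is nonzero, since $\zeta$ acts invertibly on $V\ne0$.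

\emph{The character.} Put $S=\{x\in N:\bar cx=\bar c\mu\text{ for some }\mu\in k^*\}$. The scalar $\mu=\chi(x)$ is unique, because nonzero elements of $k$ are injective on $V$. Elements of $k$ commute with the action of $N$. So if $\bar cx=\bar c\mu$ and $\bar cy=\bar c\nu$, then $\bar cxy=(\bar c\mu)y=(\bar cy)\mu=\bar c\nu\mu$ and $\bar cx^{-1}=\bar c\mu^{-1}$. Thus $S$ is a subgroup, $\chi\colon S\to k^*$ is a homomorphism, and $\chi(S)$ is an abelian section of $N$, of finite rank. For $g\in\mathbb Z[t]$ apply \eqref{eq:star} to $r=\zeta g(\zeta)\in I$ and map to $V$: there is $x\in N$ with $\bar c\,(1+\bar\zeta g(\bar\zeta))=\bar cx\ne0$. Hence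
\[
U=\{1+\bar\zeta g(\bar\zeta):g\in\mathbb Z[t]\}\quad\text{satisfies}\quad0\notin U\ \text{ and }\ U\subseteq\chi(S).
\]

\emph{The contradiction.} Let $F$ be the prime field of $k$. We show that $0\in U$ or that $U$ contains infinitely many multiplicatively independent elements.

Suppose that $\bar\zeta$ is transcendental over $F$, so that $F[\bar\zeta]$ is a polynomial ring, in which pairwise non-associate irreducible elements are multiplicatively independent by unique factorization. If $F=\mathbb Q$, take the elements $1+n\bar\zeta\in U$, $n\ge1$. If $F=\mathbb F_p$, take $\phi(\bar\zeta)/\phi(0)$ for the infinitely many monic irreducible $\phi\ne t$ in $\mathbb F_p[t]$; these lie in $U$, since $\phi/\phi(0)$ has constant term $1$ and its coefficients lift to $\mathbb Z$.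

Suppose that $\bar\zeta$ is algebraic over $F=\mathbb F_p$. Then $\bar\zeta$ is a nonzero element of a finite field, so $\bar\zeta^m=1$ for some $m\ge1$, and $g=-t^{m-1}$ gives $0\in U$.

Suppose that $\bar\zeta$ is algebraic over $F=\mathbb Q$. Since $\bar\zeta\ne0$, it is a root of an integer polynomial with nonzero constant term, so $b=\bar\zeta h(\bar\zeta)$ for some integer $b\ge1$ and some $h\in\mathbb Z[t]$. Taking $g=nh$ gives $1+bn\in U$ for all $n\in\mathbb Z$. Define $w_1=1+b$ and $w_i=1+b\prod_{j<i}w_j$. These integers lie in $U$ and exceed $1$, and $w_i\equiv1\pmod{w_j}$ for $j<i$. So they are pairwise coprime, hence multiplicatively independent.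
\end{proof}

\subsection*{Torsion, and the whole group}
In characteristic $p$ a unipotent operator has finite order, and on elements that act trivially the cocycle is additive. This excludes torsion in $A$. The argument uses that $N$ is torsion-free and that $\pi$ is injective.

\begin{lemma}\label{lem:B}
Let $N$ be a torsion-free nilpotent group of finite Hirsch length and $\pi\colon N\to A$ a bijective cocycle. Then $A$ is torsion-free.
\end{lemma}

\begin{proof}
Otherwise the submodule $V=\{a\in A:pa=0\}$ is nonzero for some prime $p$. Then $S=\pi^{-1}(V)\ne1$ is a torsion-free nilpotent group of finite Hirsch length, and $\pi$ restricts to a bijective cocycle $S\to V$. Choose $1\ne z\in Z(S)$. By Lemma~\ref{lem:A}, $V(z-1)^n=0$ for some $n$. Choose $k$ with $p^k\ge n$. As $pV=0$, the element $w=z^{p^k}=(1+(z-1))^{p^k}$ acts on $V$ as $1+(z-1)^{p^k}=1$. By \eqref{eq:cocycle}, $\pi(w^{j+1})=\pi(w^j)+\pi(w)$, so $\pi(w^p)=p\,\pi(w)=0=\pi(1)$. Hence $z^{p^{k+1}}=1$, which contradicts torsion-freeness.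
\end{proof}

Next we pass from single central elements to all of $N$, by induction on the class. The center need not be finitely generated, so Lemma~\ref{lem:A} gives infinitely many exponents $n$ with no evident bound. After tensoring with $\mathbb Q$, finitely many central elements control all the others.

\begin{lemma}\label{lem:C}
Let $N$ be a nilpotent group of finite Hirsch length, $\delta\colon N\to E$ a surjective cocycle, and $E_{\mathbb Q}=E\otimes\mathbb Q$. Then $E_{\mathbb Q}I^m=0$ for some $m$.
\end{lemma}

\begin{proof}
We use induction on the class of $N$. If $N=1$, then $E=0$. Let $N\neq1$, $Z=Z(N)$, and let $I_Z$ be the augmentation ideal of $\mathbb ZZ$, whose elements are central in $\mathbb ZN$.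

\emph{Step 1: $E_{\mathbb Q}I_Z^J=0$ for some $J$.} Let $z_1,\dots,z_r$ be a maximal independent subset of $Z$; it is finite because $Z$ has finite rank. By Lemma~\ref{lem:A}, $z-1$ is nilpotent on $E_{\mathbb Q}$ for every $z\in Z$. Fix $n$ with $E_{\mathbb Q}(z_i-1)^n=0$ for all $i$. Let $W=E_{\mathbb Q}/\sum_iE_{\mathbb Q}(z_i-1)$, on which the $z_i$ act trivially, and let $z\in Z$. By maximality $z^s\in\langle z_1,\dots,z_r\rangle$ for some $s\ge1$, so $(z-1)(1+z+\dots+z^{s-1})=0$ on $W$. With $\nu=z-1$, the second factor is $s$ plus a polynomial in $\nu$ without constant term, that is, $s$ plus a nilpotent operator. It is therefore invertible on the $\mathbb Q$-vector space $W$, and $z=1$ on $W$. This proves $E_{\mathbb Q}I_Z=\sum_iE_{\mathbb Q}(z_i-1)$. By induction on $j$, the space $E_{\mathbb Q}I_Z^j$ is the sum of the $E_{\mathbb Q}\mu$ over the monomials $\mu$ of degree $j$ in the $z_i-1$, because $E_{\mathbb Q}\mu I_Z=E_{\mathbb Q}I_Z\mu=\sum_iE_{\mathbb Q}(z_i-1)\mu$. A monomial of degree $J=r(n-1)+1$ contains some $(z_i-1)^n$, so $E_{\mathbb Q}I_Z^J=0$.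

\emph{Step 2: $E_{\mathbb Q}I^{M}\subseteq E_{\mathbb Q}I_Z$ for some $M$.} The group $Z$ acts trivially on $\overline E=E/EI_Z$. The induced cocycle $\bar\delta\colon N\to\overline E$ need not be constant on cosets of $Z$, so we divide out $T=\bar\delta(Z)$ as well. By \eqref{eq:cocycle}, $\bar\delta$ is a homomorphism on $Z$, so $T$ is a subgroup. By \eqref{eq:compare}, $\bar\delta(z)(x-1)=\bar\delta(x)(z-1)=0$ for $z\in Z$ and $x\in N$, so $T$ is a submodule with $TI=0$. Since $\bar\delta(xz)=\bar\delta(x)+\bar\delta(z)$, we obtain a surjective cocycle $N/Z\to\overline E/T$. The group $N/Z$ has smaller class and finite Hirsch length, and $I$ maps onto its augmentation ideal, so $(\overline E/T)_{\mathbb Q}I^{m'}=0$ for some $m'$. Tensoring with $\mathbb Q$ is exact. Hence $\overline E_{\mathbb Q}I^{m'}\subseteq T_{\mathbb Q}$ and $\overline E_{\mathbb Q}I^{m'+1}=0$, where $\overline E_{\mathbb Q}=E_{\mathbb Q}/E_{\mathbb Q}I_Z$. Take $M=m'+1$.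

\emph{Step 3.} As $I_Z$ is central, $E_{\mathbb Q}I_Z^jI^M=E_{\mathbb Q}I^MI_Z^j\subseteq E_{\mathbb Q}I_Z^{j+1}$ for all $j\ge0$. So $E_{\mathbb Q}I^{MJ}\subseteq E_{\mathbb Q}I_Z^J=0$.
\end{proof}

\subsection*{The filtration}
Once the action is nilpotent, the finite chain $A\ge AI\ge AI^2\ge\cdots$ pulls back to a series of $N$ on whose factors the cocycle is an isomorphism of groups.

\begin{proposition}\label{prop:filtration}
Let $N$ be a torsion-free nilpotent group of finite Hirsch length and $\pi\colon N\to A$ a bijective cocycle. Then $A$ is torsion-free and $AI^m=0$ for some $m$. Put $K_i=\pi^{-1}(AI^{i-1})$, so that $N=K_1\ge K_2\ge\dots\ge K_{m+1}=1$. For all $i\ge1$: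
\begin{enumerate}
\item[(a)] $\pi$ induces a surjective homomorphism $K_i\to AI^{i-1}/AI^i$ with kernel $K_{i+1}$. In particular $N'\le K_2$.
\item[(b)] The map $(a,x)\mapsto a(x-1)$ induces a surjective homomorphism
\[
(AI^{i-1}/AI^i)\otimes(N/N')\to AI^i/AI^{i+1}.
\]
\item[(c)] If $K_i/K_{i+1}$ is torsion, then $K_i=1$.
\end{enumerate}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:B}, $A$ is torsion-free, so it embeds in $A_{\mathbb Q}$, and Lemma~\ref{lem:C} gives $AI^m=0$. The $AI^j$ are submodules, so the $K_i$ are subgroups.

(a) For $x,y\in K_i$ we have $\pi(xy)=\pi(x)+\pi(y)+\pi(x)(y-1)$, and the last term lies in $AI^i$. The map is onto because $\pi(K_i)=AI^{i-1}$. For $i=1$ the target is abelian, so the kernel contains $N'$.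

(b) The class of $a(x-1)$ modulo $AI^{i+1}$ is additive in $a\in AI^{i-1}$, vanishes for $a\in AI^i$, and is multiplicative in $x$ by \eqref{eq:aug}. The elements $a(x-1)$ span $AI^i$ additively.

(c) By (a), $AI^{i-1}/AI^i$ is torsion. A tensor product with a torsion factor is torsion, so by (b) all later factors $AI^j/AI^{j+1}$ are torsion. As $AI^m=0$, the group $AI^{i-1}$ is torsion, hence $0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nilpotent}]
Apply Proposition~\ref{prop:filtration} to the cocycle of Lemma~\ref{lem:cocycle}. By part (a), the $K_i$ form a series of $N$ with abelian factors $K_i/K_{i+1}\cong AI^{i-1}/AI^i$. The ranks of these factors add up to $h(N)$ on one side and to the rank of $A$ on the other.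
\end{proof}

\section{From a brace back to a splitting}\label{sec:converse}

Under the hypotheses of Theorem~\ref{thm:criterion}(b) the filtration has total rank $3$, and by Proposition~\ref{prop:filtration}(c) each factor has positive rank until the filtration ends. We want the ranks to be $2,1$, with $K_2$ central, as in Remark~\ref{rem:shape}. The danger is that $K_2$ has a nontrivial image in $Q$, and the hypothesis on homomorphisms is there to exclude this.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}(b)]
Let $Z=Z(N)$. Since $Z$ and $Q$ are torsion-free, $N$ is torsion-free, and $h(N)=3$. As $1\ne N'\le Z$ and $Z$ is torsion-free of rank $1$, the group $Z/N'$ is torsion. A homomorphism from $N$ to a torsion-free abelian group kills $N'$, hence $Z$. So: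
\begin{equation}\label{eq:factor}
\text{homomorphisms from $N$ to torsion-free abelian groups factor through $Q$.}
\end{equation}
Let $\pi\colon N\to A$ be the bijective cocycle of a brace with circle group $N$, let $K_i$ be as in Proposition~\ref{prop:filtration}, and put $H_i=K_iZ/Z\le Q$ for $i\ge2$.

\emph{Step 1: $K_2\le Z$.} Suppose that $H_2$ has rank $2$. Then $N/K_2Z\cong Q/H_2$ is torsion. Also $K_2Z/K_2\cong Z/(Z\cap K_2)$ is a quotient of $Z/N'$, hence torsion. So $K_1/K_2$ is torsion and $N=1$ by Proposition~\ref{prop:filtration}(c), which is absurd.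

Suppose that $H_2$ has rank $1$. Let $i\ge2$ be the last index with $H_i\ne0$; it exists because $K_{m+1}=1$. Then $H_i$ is a nonzero subgroup of the torsion-free group $H_2$, so it has rank $1$. The surjection $K_i\to H_i$ kills $K_{i+1}$, since $H_{i+1}=0$, and so induces a surjection $AI^{i-1}/AI^i\cong K_i/K_{i+1}\to H_i$. Because $i\ge2$, Proposition~\ref{prop:filtration}(b) applies to the preceding factor and gives a surjection $\theta\colon(AI^{i-2}/AI^{i-1})\otimes(N/N')\to H_i$. For some $a$, the homomorphism $x\mapsto\theta(a\otimes xN')$ from $N$ to $H_i$ is nonzero. By \eqref{eq:factor} it induces a nonzero homomorphism $Q\to H_i$, contrary to hypothesis.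

So $H_2$ has rank $0$, and $H_2=0$ since $Q$ is torsion-free. Thus $N'\le K_2\le Z$.

\emph{Step 2: $AI^2=0$.} If $K_3\ne1$, then $K_3\le K_2$ are nontrivial subgroups of the torsion-free group $Z$ of rank $1$, so $K_2/K_3$ is torsion. Then $K_2=1$ by Proposition~\ref{prop:filtration}(c), which contradicts $N'\ne1$. Hence $K_3=1$, that is, $AI^2=0$, and by Proposition~\ref{prop:filtration}(a) the map $\pi\colon K_2\to AI$ is an isomorphism of groups.

\emph{Step 3: the splitting.} For $x,y\in N$ put
\[
f(x,y)=\pi^{-1}\big(\pi(x)(y-1)\big)\in K_2\le Z .
\]
By \eqref{eq:aug} and $AI^2=0$ we have $\pi(x)(yy'-1)=\pi(x)(y-1)+\pi(x)(y'-1)$, so $f$ is multiplicative in $y$. From $\pi(xx')=\pi(x)+\pi(x')+\pi(x)(x'-1)$ and $AI^2=0$ we get $\pi(xx')(y-1)=\pi(x)(y-1)+\pi(x')(y-1)$, so $f$ is multiplicative in $x$. As $K_2$ is torsion-free abelian, \eqref{eq:factor} shows that $f$ factors through $Q\times Q$.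

Let $l=[x,y]\in K_2$. Since $l$ is central, $\pi(yx)(l-1)=\pi(f(yx,l))=\pi(1)=0$. So $xy=yx\,l$ gives $\pi(xy)=\pi(yx)l+\pi(l)=\pi(yx)+\pi(l)$. On the other hand $\pi(xy)=\pi(x)+\pi(y)+\pi(f(x,y))$ and $\pi(yx)=\pi(y)+\pi(x)+\pi(f(y,x))$. Subtracting, $\pi(l)=\pi(f(x,y))-\pi(f(y,x))$. Since $\pi$ is an isomorphism on $K_2$, we conclude that $[x,y]=f(x,y)f(y,x)^{-1}$.
\end{proof}

\begin{remark}
Without the hypothesis on $\operatorname{Hom}(Q,H)$, Step~1 fails. Let $U$ be the automorphism of $A=\mathbb Z^3$ with $e_1U=e_1+e_2$, $e_2U=e_2+e_3$, $e_3U=e_3$, and put $x\circ y=xU^{y_1}+y$. Since $U$ preserves the first coordinate, $(x\circ y)_1=x_1+y_1$, and both bracketings of $x\circ y\circ w$ equal $xU^{y_1+w_1}+yU^{w_1}+w$; the inverse of $x$ is $-xU^{-x_1}$. This is a brace. The element $e_3$ is central, and modulo $\mathbb Ze_3$ the product is $(x_1+y_1,\,x_2+y_2+x_1y_1)$, which is commutative; also $e_2\circ e_1=e_1\circ e_2+e_3$. So the circle group has class $2$. Here $AI=\mathbb Ze_2+\mathbb Ze_3$ and $AI^2=\mathbb Ze_3$: the ranks are $1,1,1$, and $K_2$ contains the non-central element $e_2$.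
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:NP}, $N_P$ is a torsion-free group of class $2$ with center $L$, central quotient $Q$ and commutator form $\det$, where $L$ and $Q$ are torsion-free of ranks $1$ and $2$. By Lemma~\ref{lem:Q}(d) every subgroup $H\le Q$ of rank $1$ is infinite cyclic, so $\operatorname{Hom}(Q,H)=0$ by Lemma~\ref{lem:Q}(c). If $N_P$ were the circle group of a brace, Theorem~\ref{thm:criterion}(b) would give a splitting $Q\times Q\to L$ of $\det$, contrary to Lemma~\ref{lem:Q}(b).
\end{proof}

\section{Isomorphism classes, minimality, and neighbors of index two}\label{sec:more}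

\begin{proof}[Proof of Theorem~\ref{thm:more}(ii)]
If $N_P\cong N_{P'}$, then $L_P\cong L_{P'}$, since these are the derived subgroups. An isomorphism between nonzero subgroups of $\mathbb Q$ is multiplication by some $r\in\mathbb Q^*$, so $rL_P=L_{P'}$. If $p\in P$ divides neither the numerator nor the denominator of $r$, then $r/p\in L_{P'}$ has denominator divisible by $p$, so $p\in P'$. The same argument with $r^{-1}$ shows that $P$ and $P'$ differ in finitely many primes. Hence each $N_P$ is isomorphic to $N_{P'}$ for only countably many $P'$. There are $2^{\aleph_0}$ infinite sets of odd primes, so there are $2^{\aleph_0}$ isomorphism classes.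

We have $h(N_P)=3$ by Proposition~\ref{prop:NP}. Let $N$ be any torsion-free group of class $2$. Then $N/Z(N)$ is torsion-free: if $x^n$ is central with $n\ge1$, then $[x,y]^n=[x^n,y]=1$ and so $[x,y]=1$ for all $y$. If $N/Z(N)$ had rank at most $1$, it would embed in $\mathbb Q$. Any two elements of $N$ would then lie in a subgroup $\langle g\rangle Z(N)$, and $N$ would be abelian. So $N/Z(N)$ has rank at least $2$, while $Z(N)\ne1$ has rank at least $1$, and $h(N)\ge3$ (possibly infinite).
\end{proof}

The obstruction in Lemma~\ref{lem:Q}(b) is a single factor $2$: the proof shows that $\frac12\det$ is the only candidate for a splitting. It disappears if the center is enlarged, or the central quotient shrunk, by index $2$.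

\begin{proof}[Proof of Theorem~\ref{thm:more}(iii)]
By Proposition~\ref{prop:NP}, the group $\widetilde N_P$ has class $2$, contains $N_P$ with index $2$, and has commutator form $\det\colon Q\times Q\to\frac12L$. The map $\frac12\det$ takes values in $\frac12L$ by Lemma~\ref{lem:Q}(a), and it is a splitting. By Theorem~\ref{thm:criterion}(a), $\widetilde N_P$ is a circle group.

Let $Q_1=\{(x,y)\in Q:x\in2\mathbb Z_{(2)}\}$. It is the kernel of the map $Q\to\mathbb Z_{(2)}/2\mathbb Z_{(2)}$ induced by $(x,y)\mapsto x$, which is onto, so $[Q:Q_1]=2$. The preimage $M$ of $Q_1$ in $N_P$ has index $2$. Since $Q_1$ spans $\mathbb Q^2$, formula \eqref{eq:heiscomm} shows that $M$ has class $2$, with $Z(M)=L$ and $M/Z(M)=Q_1$. For $(x,y),(x',y')\in Q_1$ the determinant $xy'-x'y$ lies in $L\cap2\mathbb Z_{(2)}=2L$ by \eqref{eq:2L}. So $\frac12\det\colon Q_1\times Q_1\to L$ is a splitting, and $M$ is a circle group by Theorem~\ref{thm:criterion}(a).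
\end{proof}

Thus the property of being the circle group of a brace passes neither to subgroups nor to overgroups of index $2$. Nor can it be read off the finitely generated subgroups: those of $N_P$ are abelian or covered by Theorem~\ref{thm:more}(i), so all of them are circle groups.

\begin{thebibliography}{9}

\bibitem{Caranti}
A. Caranti, \emph{Bi-Skew Braces and Regular Subgroups of the Holomorph}, arXiv:2001.01566 (2020).

\bibitem{Fuchs}
Fuchs, \emph{Infinite Abelian Groups}.

\end{thebibliography}
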